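
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Rigid actions and automorphisms that preserve one of two\\ maximal abelian subalgebras of a crossed product}


\begin{abstract}
Let a countable infinite abelian group $G$ act freely and ergodically on a non-atomic Lebesgue probability space, preserving the measure. Let $R$ be the crossed product, let $C\subset R$ be the algebra of functions and $S\subset R$ the algebra generated by the group. Neshveyev and St{\o}rmer conjectured that, for weakly mixing actions, every automorphism of $R$ that maps $S$ onto itself maps $C$ onto a subalgebra inner conjugate to $C$. We show that this fails for every rigid action, that is, whenever some sequence of nonzero group elements acts asymptotically trivially: the automorphisms with this property then form a subgroup of index $2^{\aleph_0}$ in the group of all automorphisms preserving $S$. The new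 automorphisms fix $S$ pointwise and are limits of inner automorphisms given by unitaries of $S$. Every countable infinite abelian group has a free action that is both weakly mixing and rigid, so the conjecture fails for every $G$. We also show that rigidity is exactly the condition under which limits of this kind can leave the subgroup.
\end{abstract}

\section{The question and the results}

Let $G$ be a countable infinite abelian group, written additively, and let $g\mapsto T_g$ be a free ergodic measure-preserving action of $G$ on a non-atomic Lebesgue probability space $(X,\mu)$. Free means that for each $g\neq0$ the set of fixed points of $T_g$ is null. Put $\alpha_g(f)=f\circ T_{-g}$ for $f\in L^\infty(X,\mu)$, and let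
\[
R=L^\infty(X,\mu)\rtimes_\alpha G
\]
be the crossed product, which is the hyperfinite II$_1$ factor. It contains two natural maximal abelian subalgebras: the image $C$ of $L^\infty(X,\mu)$, and the algebra $S$ generated by the canonical unitaries $v_g$, $g\in G$. They satisfy $v_gfv_g^*=\alpha_g(f)$ for $f\in C$. Let ${\rm Aut}(R,S)$ be the group of automorphisms $\gamma$ of $R$ with $\gamma(S)=S$. Two subalgebras $A,B$ of $R$ are \emph{inner conjugate} if $uAu^*=B$ for some unitary $u\in R$. Put
\[
K=\{\gamma\in{\rm Aut}(R,S):\ \gamma(C)\text{ and }C\text{ are inner conjugate}\}.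
\]
This is a subgroup. If $\gamma(C)=uCu^*$ and $\delta(C)=wCw^*$, then $\gamma\delta(C)$ is the conjugate of $C$ by $\gamma(w)u$, and $\gamma^{-1}(C)$ is the conjugate of $C$ by $\gamma^{-1}(u^*)$.

Neshveyev and St{\o}rmer \cite{NS} conjectured that $K={\rm Aut}(R,S)$ when the action is weakly mixing, that is, when the constants are the only eigenfunctions. In other words, an automorphism of $R$ that preserves $S$ should also preserve $C$ up to inner conjugacy.

The elements of ${\rm Aut}(R,S)$ that one can write down at once speak for the conjecture. The inner automorphisms ${\rm Ad}\,u$ with $u$ in the unitary group $U(S)$ fix $S$ pointwise and lie in $K$. For a character $\chi$ of $G$, the automorphism given by $fv_g\mapsto\chi(g)fv_g$ preserves both algebras. So does $fv_g\mapsto (f\circ\theta^{-1})v_{\rho(g)}$, whenever $\rho\in{\rm Aut}(G)$ and a measure-preserving $\theta\in{\rm Aut}(X,\mu)$ satisfy $\theta T_g\theta^{-1}=T_{\rho(g)}$ for all $g\in G$. To leave $K$ one needs something less explicit, and the natural place to look is among limits.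 Give ${\rm Aut}(R)$ the topology of pointwise convergence in $\|\cdot\|_2$. Every automorphism in the closure $\overline{{\rm Ad}\,U(S)}$ fixes $S$ pointwise, so $\overline{{\rm Ad}\,U(S)}\subset{\rm Aut}(R,S)$. A limit of the ${\rm Ad}\,u_n$ need not be inner, and nothing obvious forces it to stay in $K$.

If ${\rm Ad}\,u_n$ converges, with $u_n\in U(S)$, then the unitaries $u_n^*u_m\in S$ nearly commute with each element of $C$ when $n$ and $m$ are large. So we look for non-scalar unitaries in $S$ that nearly commute with $C$. Since $v_gfv_g^*=\alpha_g(f)$, this leads to the following definition. The action is \emph{rigid} if there are $g_n\in G\setminus\{0\}$ with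
\[
\|\alpha_{g_n}(f)-f\|_2\to0\qquad\text{for all }f\in C .
\]
We write $\alpha_{g_n}\to{\rm id}$ for this and call $(g_n)$ a rigidity sequence.

\begin{theorem}\label{thm:main}
Let $T$ be a free ergodic measure-preserving action of a countable infinite abelian group. If $T$ is rigid, there are automorphisms $\gamma_\omega\in\overline{{\rm Ad}\,U(S)}$, $\omega\in\{0,1\}^{\mathbb N}$, all fixing $S$ pointwise, such that $\gamma_\omega K\neq\gamma_{\omega'}K$ whenever $\omega$ and $\omega'$ differ at infinitely many places. In particular $K\ne{\rm Aut}(R,S)$, and $[{\rm Aut}(R,S):K]=2^{\aleph_0}$.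
\end{theorem}

\begin{theorem}\label{thm:converse}
For a free ergodic action $T$ the following are equivalent:
\begin{enumerate}
\item[(i)] $T$ is rigid;
\item[(ii)] ${\rm Ad}\,U(S)$ is not closed in ${\rm Aut}(R)$;
\item[(iii)] there is $\gamma\in\overline{{\rm Ad}\,U(S)}$ such that $\gamma(C)$ is not inner conjugate to $C$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:existence}
Every countable infinite abelian group has a free, weakly mixing, rigid measure-preserving action on a non-atomic Lebesgue probability space.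
\end{theorem}

Weakly mixing actions are ergodic, so Theorems~\ref{thm:main} and~\ref{thm:existence} together give the following.

\begin{corollary}
The conjecture is false for a suitable free weakly mixing action of every countable infinite abelian group $G$, with $[{\rm Aut}(R,S):K]=2^{\aleph_0}$.
\end{corollary}

Weak mixing plays no role in Theorems~\ref{thm:main} and~\ref{thm:converse}; it enters only through Theorem~\ref{thm:existence}. In the first two theorems ergodicity serves only to place us in the setting of the question, where $R$ is a factor, so that its trace is unique and preserved by all automorphisms, and where $S$ is maximal abelian. The constructions themselves rest on freeness and rigidity.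

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:example} shows the whole idea on a product of Bernoulli shifts, where everything can be computed; this already disproves the conjecture for $G=\bigoplus_{n\ge1}\mathbb Z$. Two features of that example are special. Section~\ref{sec:substitutes} finds substitutes for them, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Theorems~\ref{thm:converse} and~\ref{thm:existence} are proved in Sections~\ref{sec:converse} and~\ref{sec:existence}.

\section{Tools}\label{sec:tools}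

\subsection{Conventions}

Let $\tau$ be the trace of $R$, so $\tau(fv_g)=\delta_{g,0}\int f\,d\mu$. Put $\|x\|_p=\tau(|x|^p)^{1/p}$, and let $E_C$ be the trace-preserving conditional expectation onto $C$, so $E_C(fv_g)=\delta_{g,0}f$. We use freely that
\[
\|xy\|_1\le\|x\|_2\|y\|_2,\qquad \|E_C(x)\|_p\le\|x\|_p\quad(p=1,2),
\]
that the operator-norm unit balls of $R$ and of $S$ are complete in $\|\cdot\|_2$, and that multiplication is jointly $\|\cdot\|_2$-continuous on operator-norm bounded sets. The subspaces $L^2(X)v_g$ of $L^2(R)$ are pairwise orthogonal with dense linear span, and $\|fv_g\|_2=\|f\|_2$.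

The unitaries $v_g$ form an orthonormal basis of $L^2(S)$. For $u\in S$ write
\[
u=\sum_g c_u(g)v_g,\qquad c_u(g)=\tau(uv_g^*),\qquad \|c_u\|_2=\|u\|_2 .
\]
For $u,w\in S$ we have $c_{uw}=c_u*c_w$.

The automorphisms of $R$ preserve $\tau$, hence are $\|\cdot\|_2$-isometric, and $L^2(R)$ is separable. Hence the topology of ${\rm Aut}(R)$ is metrizable, and closures can be described by sequences.

\subsection{How to see that two subalgebras are not inner conjugate}

If $\gamma(C)=wCw^*$, then conjugation by the one fixed unitary $\gamma^{-1}(w)$ moves every $\gamma^{-1}(a)$, $a\in C$, into $C$. This is impossible if suitable unitaries $\gamma^{-1}(a_n)$ become asymptotically orthogonal to $C$ in a sense that survives such conjugations. The next lemma turns this into a test.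

\begin{lemma}\label{lem:criterion}
Let $\gamma\in{\rm Aut}(R)$, and suppose there are unitaries $a_n\in C$ such that
\[
\|E_C(\gamma^{-1}(a_n)v_h)\|_2\to0\qquad\text{for every }h\in G.
\]
Then $\gamma(C)$ and $C$ are not inner conjugate.
\end{lemma}

\begin{proof}
Put $b_n=\gamma^{-1}(a_n)$. For $f,f'\in C$ and $g,h\in G$ we have $v_gb_nv_h=v_g(b_nv_{h+g})v_g^*$, so
\[
E_C(fv_g\,b_n\,v_hf')=ff'\,\alpha_g\bigl(E_C(b_nv_{h+g})\bigr)\to0\quad\text{in }\|\cdot\|_2 .
\]
Hence $\|E_C(xb_ny)\|_1\to0$ for $x,y$ in the linear span of $\{fv_g\}=\{v_g\alpha_{-g}(f)\}$, which is $\|\cdot\|_2$-dense in $R$. Since $\|E_C(xb_ny)\|_1\le\|x\|_2\|b_ny\|_2=\|x\|_2\|y\|_2$, the convergence extends to all $x,y\in R$.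

Suppose that $\gamma(C)=wCw^*$ with $w\in R$ unitary. Then $wa_nw^*\in\gamma(C)$, so
\[
\gamma^{-1}(w)\,b_n\,\gamma^{-1}(w)^*=\gamma^{-1}(wa_nw^*)
\]
is a unitary in $C$, and its expectation onto $C$ has $\|\cdot\|_1$-norm $1$ for every $n$. This contradicts the first part with $x=\gamma^{-1}(w)=y^*$.
\end{proof}

We shall apply the test to limits of ${\rm Ad}\,u$ with $u\in U(S)$. The quantity to compute is then the following.

\begin{lemma}\label{lem:formula}
Let $u\in U(S)$, $c=c_u$, $a\in C$ and $h\in G$. Then
\[
E_C(u^*auv_h)=\sum_{g\in G}\overline{c(g)}\,c(g-h)\,\alpha_{-g}(a),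
\]
where the series converges absolutely in operator norm.
\end{lemma}

\begin{proof}
Since $\|E_C(\xi^*\eta)\|_1\le\|\xi\|_2\|\eta\|_2$, the map $(\xi,\eta)\mapsto E_C(\xi^*\eta)$ is bounded from $L^2(R)\times L^2(R)$ to $L^1(X)$, so we may insert the expansions of $\xi=u$ and of $\eta=auv_h$. Now $v_g^*av_{g'}v_h=\alpha_{-g}(a)v_{g'+h-g}$ has expectation $\alpha_{-g}(a)$ if $g'=g-h$, and $0$ otherwise. Absolute convergence follows from $\sum_g|c(g)c(g-h)|\le\|c\|_2^2=1$.
\end{proof}

So $E_C(u^*auv_h)$ is a weighted sum of translates of $a$. If the translates were orthonormal, its $\|\cdot\|_2$-norm would be at most $\|c\|_\infty\|c\|_2=\|c\|_\infty$. This shows what to aim for: unitaries in $S$ whose Fourier coefficients are uniformly small.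

\subsection{The building blocks}

Let $(g_n)$ be a rigidity sequence. The unitaries $v_{g_n}$ asymptotically commute with $C$, but they are useless here: ${\rm Ad}\,v_g$ maps $C$ onto itself, and correspondingly $\|c_{v_g}\|_\infty=1$. We need a function of $v_g$ that spreads its Fourier coefficients over several multiples of $g$. Put ${\rm Re}\,v_g=\frac12(v_g+v_g^*)$.

\begin{lemma}\label{lem:blocks}
Let $g\in G\setminus\{0\}$ and $u=\exp(\pm i\,{\rm Re}\,v_g)\in U(S)$.
\begin{enumerate}
\item[(a)] $\|[u,f]\|_2\le\|\alpha_g(f)-f\|_2$ for $f\in C$.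
\item[(b)] $\|c_u\|_\infty\le\sqrt3/2$.
\item[(c)] For $M\ge0$ and $Q=\{jg:|j|\le M\}$ one has $\sum_{h\notin Q}|c_u(h)|\le\sum_{k>M}1/k!$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $x={\rm Re}\,v_g$ and $y=\pm x$, so that $u=e^{iy}$.

(a) Differentiating $e^{isy}fe^{i(1-s)y}$ in $s$ and integrating over $[0,1]$ gives
\[
[e^{iy},f]=\int_0^1e^{isy}\,i[y,f]\,e^{i(1-s)y}\,ds,
\]
so $\|[u,f]\|_2\le\|[x,f]\|_2$. Also $[v_{\pm g},f]=(\alpha_{\pm g}(f)-f)v_{\pm g}$ has $\|\cdot\|_2$-norm $\|\alpha_{\pm g}(f)-f\|_2=\|\alpha_g(f)-f\|_2$, and $x$ is the average of $v_g$ and $v_{-g}$.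

(b) Let $\nu$ be the spectral distribution of $x$, the probability measure on $[-1,1]$ with $\tau(\varphi(x))=\int\varphi\,d\nu$ for continuous $\varphi$. Then $c_u(0)=\tau(u)=\int e^{\pm it}d\nu(t)$.

\emph{Coefficients at $h\ne0$.} The real part of $\tau(u)$ is $\int\cos t\,d\nu(t)\ge\cos1$. As $\|c_u\|_2=1$, for $h\neq0$ we get $|c_u(h)|^2\le1-|c_u(0)|^2\le\sin^21<\frac34$, because $1<\pi/3$.

\emph{The coefficient at $0$.} For $|r|\le2$ we have $1-\cos r=2\sin^2(r/2)\ge\frac12r^2\sin^21$, because $\sin t/t$ decreases on $(0,1]$. Hence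
\[
|\tau(u)|^2=\iint\cos(s-t)\,d\nu(s)\,d\nu(t)\le1-\tfrac12\sin^21\iint(s-t)^2\,d\nu(s)\,d\nu(t).
\]
The last double integral is $2\tau(x^2)-2\tau(x)^2$. Since $g\ne0$, $\tau(x)=0$; and $\tau(x^2)=\frac14\tau(2+v_{2g}+v_{-2g})\ge\frac12$. So $|\tau(u)|^2\le1-\frac12\sin^21<\frac34$, because $1>\pi/4$.

(c) In the norm-convergent series $u=\sum_k\frac{(\pm i)^k}{k!}x^k$, the element $x^k=2^{-k}\sum_l\binom kl v_{(k-2l)g}$ has Fourier coefficients supported in $\{jg:|j|\le k\}$ and with $\ell^1$-norm $1$. Only the terms with $k>M$ contribute to coefficients outside $Q$.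
\end{proof}

The bound in (b) does not depend on $g$ or on its order. This uniformity will spare us any discussion of torsion.

\subsection{Infinite products of commuting inner automorphisms}

For unitaries $u_1,u_2,\ldots\in S$ and $\varepsilon\in\{-1,0,1\}^n$ write
\[
w_\varepsilon=u_1^{\varepsilon_1}u_2^{\varepsilon_2}\cdots u_n^{\varepsilon_n}\in U(S).
\]
For an infinite sequence $\varepsilon\in\{-1,0,1\}^{\mathbb N}$ let $\varepsilon|n$ be its first $n$ entries.

\begin{lemma}\label{lem:products}
Let $u_k\in U(S)$ and let $f_j\in C$ have $\|\cdot\|_2$-dense linear span in $C$. Suppose $\sum_k\|[u_k,f_j]\|_2<\infty$ for each $j$. Then for every $\varepsilon\in\{-1,0,1\}^{\mathbb N}$ the automorphisms ${\rm Ad}\,w_{\varepsilon|n}$ converge in ${\rm Aut}(R)$ to some $\gamma_\varepsilon\in\overline{{\rm Ad}\,U(S)}$, which fixes $S$ pointwise. If $\varepsilon$, $\varepsilon'$ and $\varepsilon+\varepsilon'$ all lie in $\{-1,0,1\}^{\mathbb N}$, then $\gamma_\varepsilon\gamma_{\varepsilon'}=\gamma_{\varepsilon+\varepsilon'}$; in particular $\gamma_\varepsilon^{-1}=\gamma_{-\varepsilon}$.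 Finally, for $a\in C$ and $n\ge1$,
\begin{equation}\label{eq:tail}
\|\gamma_\varepsilon^{-1}(a)-w_{\varepsilon|n}^*\,a\,w_{\varepsilon|n}\|_2\le\sum_{m>n}\|[u_m,a]\|_2 .
\end{equation}
\end{lemma}

\begin{proof}
Put $w_n=w_{\varepsilon|n}$. For a unitary $u$ we have $[u^*,x]=-u^*[u,x]u^*$, so $\|[u^{-1},x]\|_2=\|[u,x]\|_2$. Since $w_m=w_{m-1}u_m^{\varepsilon_m}$,
\begin{equation}\label{eq:step}
\|w_mxw_m^*-w_{m-1}xw_{m-1}^*\|_2=\|[u_m^{\varepsilon_m},x]\|_2\le\|[u_m,x]\|_2 .
\end{equation}
Hence $w_nf_jw_n^*$ is $\|\cdot\|_2$-Cauchy. As $w_n$ commutes with every $v_g$, also $w_nf_jv_gw_n^*$ is Cauchy. The span of the $f_jv_g$ is $\|\cdot\|_2$-dense and the maps ${\rm Ad}\,w_n$ are isometric, so $w_nxw_n^*$ is $\|\cdot\|_2$-Cauchy for every $x\in R$. By completeness of balls its limit $\gamma_\varepsilon(x)$ lies in $R$. Since multiplication is continuous on bounded sets, $\gamma_\varepsilon$ is a unital trace-preserving $*$-endomorphism of $R$, and it fixes $S$ pointwise.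

Let $w_n'=w_{\varepsilon'|n}$. Because $S$ is abelian, $w_nw_n'=w_{(\varepsilon+\varepsilon')|n}$, and
\[
\|w_nw_n'x(w_nw_n')^*-\gamma_\varepsilon\gamma_{\varepsilon'}(x)\|_2\le\|w_n'xw_n'^*-\gamma_{\varepsilon'}(x)\|_2+\|w_n\gamma_{\varepsilon'}(x)w_n^*-\gamma_\varepsilon\gamma_{\varepsilon'}(x)\|_2\to0 .
\]
So $\gamma_\varepsilon\gamma_{\varepsilon'}=\gamma_{\varepsilon+\varepsilon'}$. Taking $\varepsilon'=-\varepsilon$, in either order, shows that $\gamma_\varepsilon$ is bijective with inverse $\gamma_{-\varepsilon}$. Thus $\gamma_\varepsilon\in\overline{{\rm Ad}\,U(S)}$. Since $w_{-\varepsilon|n}=w_n^*$, summing \eqref{eq:step} for $-\varepsilon$ over $m>n$ gives \eqref{eq:tail}.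
\end{proof}

\section{A product of Bernoulli shifts}\label{sec:example}

Let $G=\bigoplus_{k\ge1}\mathbb Z$ with generators $e_k$. Let $X=\prod_{k\ge1}\{\pm1\}^{\mathbb Z}$ with the product of fair-coin measures, and let the $k$-th copy of $\mathbb Z$ act by the shift on the $k$-th factor: $(T_gx)_k(i)=x_k(i-g_k)$. For a finite set $A\subset\mathbb N\times\mathbb Z$ put $r_A(x)=\prod_{(k,i)\in A}x_k(i)$. These functions form an orthonormal basis of $L^2(X)$, and
\[
\alpha_g(r_A)=r_{A+g},\qquad A+g=\{(k,i+g_k):(k,i)\in A\}.
\]

\begin{itemize}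
\item \emph{Free.} If $g_k\ne0$, a fixed point of $T_g$ satisfies $x_k(i)=x_k(i-g_k)$ for all $i$, and such $x$ form a null set.
\item \emph{Weakly mixing.} Let $\alpha_gf=\psi(g)f$ for all $g$, with $|\psi(g)|=1$. Then $|\langle f,r_{A+g}\rangle|=|\langle f,r_A\rangle|$ for all $g$. If $A$ meets $\{k\}\times\mathbb Z$, the sets $A+je_k$, $j\in\mathbb Z$, are distinct, so square-summability forces $\langle f,r_A\rangle=0$. As every nonempty $A$ meets some $\{k\}\times\mathbb Z$, $f$ is constant.
\item \emph{Rigid.} If $f$ depends on finitely many of the factors of $X$, then $\alpha_{e_k}(f)=f$ for all large $k$. Such $f$ are $\|\cdot\|_2$-dense, so $\alpha_{e_k}\to{\rm id}$.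
\end{itemize}

\begin{proposition}\label{prop:example}
For this free weakly mixing action put $u_k=\exp(i\,{\rm Re}\,v_{e_k})$ and $w_n=u_1\cdots u_n$. Then ${\rm Ad}\,w_n$ converges to an automorphism $\gamma\in{\rm Aut}(R,S)$ that fixes $S$ pointwise and for which $\gamma(C)$ and $C$ are not inner conjugate.
\end{proposition}

\begin{proof}
Each $r_A$ commutes with $v_{e_k}$, hence with $u_k$, for all but finitely many $k$. So Lemma~\ref{lem:products} applies to the functions $r_A$ and gives $\gamma=\gamma_{(1,1,1,\dots)}$.

The element $u_k$ has an expansion $\sum_j\beta_jv_{je_k}$ with coefficients independent of $k$, and $|\beta_j|\le\sqrt3/2$ by Lemma~\ref{lem:blocks}(b). Therefore $c=c_{w_n}$ is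
\[
c(g)=\beta_{g_1}\beta_{g_2}\cdots\beta_{g_n}\quad\text{for }g\in\mathbb Z^n=\mathbb Ze_1\oplus\dots\oplus\mathbb Ze_n,\qquad c(g)=0\text{ otherwise},
\]
and $\|c\|_\infty\le(\sqrt3/2)^n$. Let $a_n(x)=x_1(0)x_2(0)\cdots x_n(0)$, a unitary in $C$. It commutes with $u_m$ for $m>n$, so $\gamma^{-1}(a_n)=w_n^*a_nw_n$ by \eqref{eq:tail}. Its translates $\alpha_{-g}(a_n)$, $g\in\mathbb Z^n$, are distinct functions $r_A$, hence orthonormal. Lemma~\ref{lem:formula} now gives, for every $h\in G$,
\[
\|E_C(\gamma^{-1}(a_n)v_h)\|_2^2=\sum_{g\in\mathbb Z^n}|c(g)|^2|c(g-h)|^2\le\|c\|_\infty^2\|c\|_2^2\le(3/4)^n\to0 .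
\]
Lemma~\ref{lem:criterion} finishes the proof.
\end{proof}

The proof has two ingredients: a unitary $a_n\in C$ whose relevant translates are orthonormal, and the fact that each new factor $u_{n+1}$ multiplies the bound on $\|c_{w_n}\|_\infty$ by a constant less than $1$. Here both came from the product structure. A general rigid action provides neither: the elements of a rigidity sequence may be far from independent, and there is no evident unitary with exactly orthogonal translates. We now show that both ingredients survive approximately.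

\section{Two substitutes for the product structure}\label{sec:substitutes}

\subsection{Unitaries with nearly orthogonal translates}

A unitary that oscillates at random on a very fine scale is nearly orthogonal to its image under any transformation that moves almost all points. This is where freeness enters. It cannot simply be dropped: if $T_g={\rm id}$ for some $g\neq0$, then $\tau(\alpha_g(a)a^*)=1$ for every unitary $a\in C$.

\begin{lemma}\label{lem:random}
Let $T$ be free. For every finite $F\subset G\setminus\{0\}$ and $\delta>0$ there is $a\in U(C)$ with $|\tau(\alpha_g(a)a^*)|\le\delta$ for all $g\in F$.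
\end{lemma}

\begin{proof}
We may assume $F\neq\emptyset$. Identify $(X,\mu)$ with $[0,1)$ and Lebesgue measure, and let $\{P_i\}$ be the partition into dyadic intervals of length $2^{-N}$. Let $B_N$ be the set of $x$ such that, for some $g\in F$, the points $x$ and $T_g^{-1}x$ lie in the same $P_i$. The sets $B_N$ decrease with $N$. If $x$ lies in all of them, some $g\in F$ serves for infinitely many $N$, whence $T_g^{-1}x=x$. So $\bigcap_NB_N$ is null by freeness, and $\mu(B_N)\to0$.

Let $a=\sum_iz_i1_{P_i}$ with $z_i$ independent and uniformly distributed on the unit circle. Since $\alpha_g(1_{P_j})=1_{T_gP_j}$,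
\[
\tau(\alpha_g(a)a^*)=\sum_{i,j}z_j\bar z_i\,\mu(P_i\cap T_gP_j).
\]
The terms with $i=j$ add up to at most $\mu(B_N)$ in modulus. Let $Y_g$ be the sum of the terms with $i\ne j$. For $i\ne j$ and $k\ne l$ the expectation of $(z_j\bar z_i)\overline{(z_l\bar z_k)}=z_jz_k\bar z_i\bar z_l$ is nonzero only if $\{j,k\}=\{i,l\}$ as multisets. As $j\ne i$, this means $j=l$ and $k=i$, and then it is $1$. Hence the expectation of $|Y_g|^2$ is
\[
\sum_{i\ne j}\mu(P_i\cap T_gP_j)^2\le2^{-N}\sum_{i,j}\mu(P_i\cap T_gP_j)=2^{-N}.
\]
So $\sum_{g\in F}|Y_g|^2$ has expectation at most $|F|2^{-N}$, and for some choice of the $z_i$ we get $|\tau(\alpha_g(a)a^*)|\le\mu(B_N)+(|F|2^{-N})^{1/2}$ for all $g\in F$. Take $N$ large.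
\end{proof}

\begin{lemma}\label{lem:testunitary}
Let $T$ be free. Given $u_1,\dots,u_r\in U(S)$, a finite $H\subset G$ and $\delta>0$, there is $a\in U(C)$ with
\[
\|E_C(u_s^*au_sv_h)\|_2\le\|c_{u_s}\|_\infty+\delta\qquad(s\le r,\ h\in H).
\]
\end{lemma}

\begin{proof}
For $c=c_{u_s}$ and $h\in H$ put $q(g)=\overline{c(g)}c(g-h)$. Then $\|q\|_1\le\|c\|_2^2=1$ and $\|q\|_2\le\|c\|_\infty\|c\|_2=\|c\|_\infty$. There are finitely many such $q$, so some finite $F\subset G$ satisfies $\sum_{g\notin F}|q(g)|\le\delta/2$ for all of them. By Lemma~\ref{lem:random} there is $a\in U(C)$ with $|\tau(\alpha_k(a)a^*)|\le\delta^2/4$ for all nonzero $k\in F-F$. Then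
\[
\Bigl\|\sum_{g\in F}q(g)\alpha_{-g}(a)\Bigr\|_2^2=\sum_{g,g'\in F}q(g)\overline{q(g')}\,\tau(\alpha_{g'-g}(a)a^*)\le\|q\|_2^2+\tfrac{\delta^2}4\|q\|_1^2\le\bigl(\|c\|_\infty+\tfrac\delta2\bigr)^2 .
\]
The terms with $g\notin F$ contribute at most $\delta/2$ in norm, and Lemma~\ref{lem:formula} identifies the full sum with $E_C(u_s^*au_sv_h)$.
\end{proof}

\subsection{Each new factor flattens the Fourier coefficients}

\begin{lemma}\label{lem:flatten}
Let $T$ be free and $(g_n)$ a rigidity sequence. Put $b_n^\pm=c_{\exp(\pm i\,{\rm Re}\,v_{g_n})}$. Then for every $c\in\ell^2(G)$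
\[
\limsup_{n\to\infty}\|c*b_n^\pm\|_\infty\le\tfrac{\sqrt3}2\,\|c\|_\infty .
\]
\end{lemma}

The reason is this. Up to small errors, $c$ lives on a finite set $D$ and $b_n^\pm$ on the few multiples $jg_n$ with $|j|\le M$. If no two points of $D$ differ by a nonzero $ig_n$ with $|i|\le2M$, the translates of the truncated $b_n^\pm$ by points of $D$ do not overlap, and the value of $c*b_n^{\pm}$ at a point $x$ is, up to these errors, either $0$ or a single product $c(y)b_n^\pm(x-y)$. Freeness rules out unwanted coincidences.

\begin{proof}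
Fix a sign and write $b_n=b_n^\pm$. Let $\delta>0$. Choose a finite $D\subset G$ such that $c'=c1_D$ satisfies $\|c-c'\|_2\le\delta$, and choose $M$ with $\sum_{k>M}1/k!\le\delta$.

\emph{Claim: for all large $n$, $ig_n\in D-D$ with $|i|\le2M$ implies $ig_n=0$.} Otherwise, since only finitely many pairs $(i,s)$ with $|i|\le2M$, $s\in D-D$ are involved, there are such a pair with $s\ne0$ and infinitely many $n$ with $ig_n=s$. For these $n$,
\[
\|\alpha_s(f)-f\|_2=\|\alpha_{ig_n}(f)-f\|_2\le|i|\,\|\alpha_{g_n}(f)-f\|_2 ,
\]
and the right side tends to $0$ for every $f\in C$. So $\alpha_s={\rm id}$, contradicting freeness.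

Let $n$ be this large and put $Q=\{jg_n:|j|\le M\}$. Split
\[
c*b_n=(c-c')*b_n+c'*(b_n1_{G\setminus Q})+c'*(b_n1_Q).
\]
By Cauchy--Schwarz and $\|b_n\|_2=1$, the first term is at most $\delta$ in $\|\cdot\|_\infty$. By Lemma~\ref{lem:blocks}(c) the second is at most $\delta\|c\|_\infty$. For the third, fix $x\in G$. If $y,y'\in D$ and $x-y,x-y'\in Q$, then $y-y'\in D-D$ has the form $ig_n$ with $|i|\le2M$, so $y=y'$. Hence
\[
\bigl(c'*(b_n1_Q)\bigr)(x)=\sum_{y\in D,\,x-y\in Q}c(y)b_n(x-y)
\]
has at most one term, and by Lemma~\ref{lem:blocks}(b) its modulus is at most $\frac{\sqrt3}2\|c\|_\infty$. Altogether $\limsup_n\|c*b_n\|_\infty\le\frac{\sqrt3}2\|c\|_\infty+\delta\|c\|_\infty+\delta$. Let $\delta\to0$.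
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $T$ be free, ergodic and rigid, with rigidity sequence $(g_n)$. Write $G=\{h_1,h_2,\dots\}$ and let $(f_j)$ be a $\|\cdot\|_2$-dense sequence in the operator-norm unit ball of $C$.

\medskip
\noindent\textbf{Choice of the unitaries.} In contrast to the example, a test unitary $a_n$ adapted to $u_1,\dots,u_n$ need not commute with the later $u_m$. We therefore choose alternately: first $a_n$, then $u_{n+1}$ so close to commuting with $a_1,\dots,a_n$ that all later corrections stay small. We shall obtain unitaries $u_k=\exp(i\,{\rm Re}\,v_{s_k})$ with $s_k$ in the sequence $(g_n)$, and $a_n\in U(C)$. For $\varepsilon\in\{-1,0,1\}^n$ let $w_\varepsilon$ be as in Section~\ref{sec:tools} and let $|\varepsilon|$ be the number of nonzero entries of $\varepsilon$. We maintain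
\begin{equation}\label{eq:decay}
\|c_{w_\varepsilon}\|_\infty\le(9/10)^{|\varepsilon|}\qquad(\varepsilon\in\{-1,0,1\}^n).
\end{equation}
For $n=0$ this holds, as $w_\emptyset=1$. Suppose $u_1,\dots,u_n$ have been chosen.
\begin{itemize}
\item If $n\ge1$, use Lemma~\ref{lem:testunitary} and \eqref{eq:decay} to choose $a_n\in U(C)$ with
\begin{equation}\label{eq:test}
\|E_C(w_\varepsilon^*a_nw_\varepsilon v_{h_i})\|_2\le(9/10)^{|\varepsilon|}+\tfrac1n\qquad(\varepsilon\in\{-1,0,1\}^n,\ i\le n).
\end{equation}
\item Choose $s_{n+1}$ so far out in the sequence $(g_k)$ that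
\[
\|\alpha_{s_{n+1}}(x)-x\|_2\le2^{-n-1}\qquad\text{for }x\in\{a_1,\dots,a_n,f_1,\dots,f_n\},
\]
and that $u_{n+1}=\exp(i\,{\rm Re}\,v_{s_{n+1}})$ satisfies
\[
\|c_{w_\varepsilon}*c_{u_{n+1}^{\pm1}}\|_\infty\le\tfrac9{10}\|c_{w_\varepsilon}\|_\infty\qquad\text{for all }\varepsilon\in\{-1,0,1\}^n .
\]
The second requirement can be met by Lemma~\ref{lem:flatten}, as $\sqrt3/2<9/10$ and the finitely many numbers $\|c_{w_\varepsilon}\|_\infty$ are positive.
\end{itemize}
Since $c_{w_\varepsilon u_{n+1}^{\pm1}}=c_{w_\varepsilon}*c_{u_{n+1}^{\pm1}}$, \eqref{eq:decay} holds for $n+1$. By Lemma~\ref{lem:blocks}(a),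
\begin{equation}\label{eq:comm}
\|[u_m,a_n]\|_2\le2^{-m},\qquad\|[u_m,f_n]\|_2\le2^{-m}\qquad(1\le n<m).
\end{equation}

\noindent\textbf{The automorphisms.} By \eqref{eq:comm}, Lemma~\ref{lem:products} applies to $(u_k)$ and $(f_j)$. It yields $\gamma_\varepsilon\in\overline{{\rm Ad}\,U(S)}\subset{\rm Aut}(R,S)$ for all $\varepsilon\in\{-1,0,1\}^{\mathbb N}$, fixing $S$ pointwise.

\medskip
\noindent\textbf{Claim.} \emph{If $\varepsilon\in\{-1,0,1\}^{\mathbb N}$ has infinitely many nonzero entries, then $\gamma_\varepsilon\notin K$.}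

\begin{proof}[Proof of the claim]
By \eqref{eq:tail} and \eqref{eq:comm}, $\|\gamma_\varepsilon^{-1}(a_n)-w_{\varepsilon|n}^*a_nw_{\varepsilon|n}\|_2\le\sum_{m>n}2^{-m}=2^{-n}$. Let $p_n$ be the number of nonzero entries among $\varepsilon_1,\dots,\varepsilon_n$, and let $h=h_i\in G$. For $n\ge i$, \eqref{eq:test} gives
\[
\|E_C(\gamma_\varepsilon^{-1}(a_n)v_h)\|_2\le2^{-n}+(9/10)^{p_n}+\tfrac1n ,
\]
which tends to $0$ because $p_n\to\infty$. By Lemma~\ref{lem:criterion}, $\gamma_\varepsilon(C)$ and $C$ are not inner conjugate.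
\end{proof}

\noindent\textbf{Cosets and index.} Let $\omega,\omega'\in\{0,1\}^{\mathbb N}$ differ at infinitely many places. Then $\omega'-\omega\in\{-1,0,1\}^{\mathbb N}$ has infinitely many nonzero entries, and Lemma~\ref{lem:products} gives $\gamma_\omega^{-1}\gamma_{\omega'}=\gamma_{-\omega}\gamma_{\omega'}=\gamma_{\omega'-\omega}\notin K$. So $\gamma_\omega K\ne\gamma_{\omega'}K$. (Negative exponents were carried along for the sake of this step.)

Call two elements of $\{0,1\}^{\mathbb N}$ equivalent if they differ at finitely many places. Equivalence classes are countable, so there are $2^{\aleph_0}$ of them, and $[{\rm Aut}(R,S):K]\ge2^{\aleph_0}$. Conversely, an automorphism is $\|\cdot\|_2$-isometric, hence determined by its values on a countable $\|\cdot\|_2$-dense subset of $R$. As $R$ embeds in a separable Hilbert space, it has at most $2^{\aleph_0}$ elements. So $|{\rm Aut}(R)|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$, and the index is exactly $2^{\aleph_0}$. \qed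

\section{Rigidity is necessary for limits to leave $K$}\label{sec:converse}

The new point is that without rigidity every limit of ${\rm Ad}\,u_n$, $u_n\in U(S)$, is again of this form: if $u_n^*u_m$ nearly commutes with $C$, almost all of its Fourier mass sits at $0$, so $u_m$ is nearly a scalar multiple of $u_n$.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
(i)$\Rightarrow$(iii): By Theorem~\ref{thm:main}, $\gamma_{(1,1,\dots)}$ and $\gamma_{(0,0,\dots)}$ lie in different cosets of $K$, so at least one of them is not in $K$.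

(iii)$\Rightarrow$(ii): If $\gamma={\rm Ad}\,u$ with $u\in U(S)$, then $\gamma(C)=uCu^*$. So the $\gamma$ in (iii) is not in ${\rm Ad}\,U(S)$.

(ii)$\Rightarrow$(i): Suppose $T$ is not rigid. We show that ${\rm Ad}\,U(S)$ is closed. First, there are $f_1,\dots,f_r\in C$ and $\delta>0$ with
\begin{equation}\label{eq:gap}
\sum_{j\le r}\|\alpha_g(f_j)-f_j\|_2^2\ge\delta\qquad\text{for all }g\ne0 .
\end{equation}
Indeed, let $(f_j)$ be $\|\cdot\|_2$-dense in the operator-norm unit ball of $C$. If \eqref{eq:gap} failed for $f_1,\dots,f_r$ and $\delta=1/r$ for every $r$, there would be $g_r\neq0$ with $\|\alpha_{g_r}(f_j)-f_j\|_2^2<1/r$ for $j\le r$. As the $\alpha_g$ are isometric, $(g_r)$ would be a rigidity sequence.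

Let $u_n\in U(S)$ and ${\rm Ad}\,u_n\to\gamma\in{\rm Aut}(R)$. As $n,m\to\infty$,
\[
\|[u_n^*u_m,f_j]\|_2=\|u_mf_ju_m^*-u_nf_ju_n^*\|_2\to0\qquad(j\le r).
\]
For $u\in S$ and $f\in C$ we have $[u,f]=\sum_gc_u(g)(\alpha_g(f)-f)v_g$, a sum of pairwise orthogonal terms. With $u=u_n^*u_m$, \eqref{eq:gap} gives
\[
\sum_{j\le r}\|[u,f_j]\|_2^2=\sum_g|c_u(g)|^2\sum_{j\le r}\|\alpha_g(f_j)-f_j\|_2^2\ge\delta\sum_{g\ne0}|c_u(g)|^2=\delta\bigl(1-|\tau(u_n^*u_m)|^2\bigr).
\]
Hence $|\tau(u_n^*u_m)|\to1$, and therefore
\[
\min_{|\lambda|=1}\|u_m-\lambda u_n\|_2^2=2-2|\tau(u_n^*u_m)|\to0 .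
\]
Pass to a subsequence $(u_{n_k})$ with $\min_{|\lambda|=1}\|u_{n_{k+1}}-\lambda u_{n_k}\|_2\le2^{-k}$. Put $\lambda_1=1$ and choose scalars $\lambda_{k+1}$ of modulus $1$ successively so that $\|\lambda_{k+1}u_{n_{k+1}}-\lambda_ku_{n_k}\|_2\le2^{-k}$. The sequence $(\lambda_ku_{n_k})$ converges in $\|\cdot\|_2$ to some $u$ in the unit ball of $S$. By continuity of multiplication on bounded sets, $u$ is unitary and ${\rm Ad}\,u_{n_k}={\rm Ad}(\lambda_ku_{n_k})\to{\rm Ad}\,u$. So $\gamma={\rm Ad}\,u$.
\end{proof}

\begin{remark}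
Mixing free actions are not rigid. By freeness a rigidity sequence takes each value only finitely often, so it would leave every finite set. Mixing would then give $\|f\|_2^2=\lim_n\tau(\alpha_{g_n}(f)f^*)=|\tau(f)|^2$ for all $f\in C$, which is absurd. For non-rigid $T$ we have $\overline{{\rm Ad}\,U(S)}={\rm Ad}\,U(S)\subset K$, and the present method says nothing about the automorphisms in ${\rm Aut}(R,S)$ outside this group.
\end{remark}

\section{Weakly mixing rigid actions of every group}\label{sec:existence}

It remains to prove Theorem~\ref{thm:existence}. We use Gaussian actions, because there all three properties can be read off from one measure $\sigma$ on the dual group $\hat G$: weak mixing will follow if $\sigma$ has no atoms, freeness if in addition $\sigma$ has full support, and rigidity if some evaluation functions $\chi\mapsto\chi(g_k)$, $g_k\ne0$, tend to $1$ in $L^2(\sigma)$. Finitely supported measures satisfy the last condition but not the first. A category argument reconciles them.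

\begin{lemma}\label{lem:measure}
There is a Borel probability measure $\sigma$ on $\hat G$, invariant under $\chi\mapsto\bar\chi$, without atoms and with full support, and there are $g_k\in G\setminus\{0\}$ with $\int|\chi(g_k)-1|^2d\sigma(\chi)<1/k$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Since $G$ is countable and infinite, $\hat G$ is an infinite compact metrizable group, so it has no isolated points and its Haar measure has no atoms. Let $P$ be the space of Borel probability measures on $\hat G$ with the weak$^*$ topology. It is compact and metrizable, and finitely supported measures are dense in it. The following subsets of $P$ are open and dense.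
\begin{itemize}
\item $A_k=\{\sigma:\sigma(\{\chi\})<1/k\text{ for all }\chi\}$, $k\ge1$. \emph{Open:} let $\sigma_n\to\sigma$ with $\sigma_n(\{\chi_n\})\ge1/k$. Passing to a subsequence, $\chi_n\to\chi$. For each closed neighborhood $V$ of $\chi$ we get $\sigma(V)\ge\limsup_n\sigma_n(V)\ge1/k$, so $\sigma(\{\chi\})\ge1/k$, that is, $\sigma\notin A_k$. \emph{Dense:} a point mass is the limit of the normalized restrictions of Haar measure to shrinking neighborhoods of the point, so each finitely supported measure is a limit of atomless ones.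
\item $B_k=\bigcup_{g\ne0}\{\sigma:\int|\chi(g)-1|^2d\sigma<1/k\}$, $k\ge1$. \emph{Open:} the integrand is continuous in $\chi$. \emph{Dense:} $B_k$ contains every finitely supported measure. Let $F$ be the support. The map $g\mapsto(\chi(g))_{\chi\in F}$ sends the infinite set $G$ into the compact space $\mathbb T^F$, where $\mathbb T$ is the unit circle, so there are distinct $g,g'$ with $|\chi(g)-\chi(g')|^2<1/k$ for all $\chi\in F$. Since $|\chi(g-g')-1|=|\chi(g)-\chi(g')|$, the element $g-g'\neq0$ works.
\item $D_U=\{\sigma:\sigma(U)>0\}$, for $U$ in a countable base of nonempty open sets. \emph{Open:} $\sigma\mapsto\sigma(U)$ is lower semicontinuous. \emph{Dense:} for $\chi\in U$ and $t\downarrow0$, $(1-t)\sigma+t\delta_\chi\in D_U$ tends to $\sigma$.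
\end{itemize}
By the Baire category theorem some $\sigma_0$ lies in all these sets. Let $\sigma$ be the average of $\sigma_0$ and its image under $\chi\mapsto\bar\chi$. It is invariant under $\chi\mapsto\bar\chi$, has no atoms and has full support. Since $|\bar\chi(g)-1|=|\chi(g)-1|$, the integrals in the definition of $B_k$ are the same for $\sigma$ and $\sigma_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
Take $\sigma$ and $(g_k)$ from Lemma~\ref{lem:measure}. Let $\pi(g)$ be multiplication by $\chi\mapsto\chi(g)$ on $L^2(\hat G,\sigma)$. It preserves the real Hilbert space $\{f:f(\bar\chi)=\overline{f(\chi)}\}$. As $\sigma$ is symmetric, sending $f$ to the function $\chi\mapsto\overline{f(\bar\chi)}$ is an isometric conjugation of $L^2(\hat G,\sigma)$ whose fixed points form this real space. So $\pi$ is the complexification of an orthogonal representation on a separable real Hilbert space, which is infinite-dimensional because $\sigma$ has no atoms. Let $T$ be the associated Gaussian action of $G$ on a non-atomic Lebesgue probability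 space. By the Wiener chaos decomposition (see \cite[appendix on Gaussian actions]{Kechris} or \cite{CFS}), the representation $g\mapsto\alpha_g$ on $L^2(X,\mu)$ is unitarily equivalent to $\bigoplus_{n\ge0}{\rm Sym}^n\pi$, where ${\rm Sym}^0\pi$ is the trivial representation on the constants.

\emph{Weakly mixing.} For $n\ge1$, ${\rm Sym}^n\pi$ is a subrepresentation of the representation on $L^2(\hat G^n,\sigma^n)$ in which $g$ acts as multiplication by $\chi_1(g)\cdots\chi_n(g)$. An eigenvector with eigencharacter $\psi$ vanishes almost everywhere off $\{\chi_1\cdots\chi_n=\psi\}$, as $G$ is countable. For fixed $\chi_2,\dots,\chi_n$ this set allows a single $\chi_1$, so it is $\sigma^n$-null by Fubini's theorem, because $\sigma$ has no atoms. Hence ${\rm Sym}^n\pi$ has no eigenvectors for $n\geq1$. Since each component of an eigenfunction of $T$ is zero or an eigenvector, all eigenfunctions are constant. As $G$ is abelian, this is weak mixing, and in particular $T$ is ergodic.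

\emph{Rigid.} For bounded $f$, $\|\pi(g_k)f-f\|_2\le\|f\|_\infty k^{-1/2}\to0$; bounded functions are dense, so $\pi(g_k)\to1$ strongly. Hence ${\rm Sym}^n\pi(g_k)\to1$ strongly for each $n$, so $\alpha_{g_k}\to{\rm id}$.

\emph{Free.} Let $g\ne0$. The set $\{\chi:\chi(g)\neq1\}$ is open, and nonempty because characters separate the points of $G$. So it has positive $\sigma$-measure, $\pi(g)\ne1$, and $T_g$ is not almost everywhere the identity. Since $G$ is abelian, the fixed-point set of $T_g$ is $G$-invariant. By ergodicity its measure is $0$ or $1$, and it is not $1$.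
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFS} Cornfeld, Fomin, Sinai, \emph{Ergodic Theory}.

\bibitem{Kechris} Kechris, \emph{Global Aspects of Ergodic Group Actions}, AMS, 2010.

\bibitem{NS} Sergey Neshveyev, Erling St{\o}rmer, \emph{Ergodic theory and maximal abelian subalgebras of the hyperfinite factor}, arXiv:math/0112227 (2001).

\end{thebibliography}

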